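# Affine varieties with as many forms as the ground field has elements

## Main theorem: $|\mathbf k|$ forms of an affine variety

Throughout, $\mathbf k$ is a field with algebraic closure $\overline{\mathbf k}$. A $\mathbf k$-variety is a geometrically integral, separated scheme of finite type over $\mathbf k$; it need not be smooth or rational. A ($\mathbf k$-)form of a $\mathbf k$-variety $X$ is a $\mathbf k$-variety $X'$ with $X'_{\overline{\mathbf k}}\cong X_{\overline{\mathbf k}}$ over $\overline{\mathbf k}$. Forms are counted up to $\mathbf k$-isomorphism. For a finite extension $K/\mathbf k$, $N_{K/\mathbf k}$ is the norm.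

**Theorem 1.** Let $\mathbf k$ be an infinite field, $K/\mathbf k$ a finite separable extension of degree $n\ge 2$, and $L/\mathbf k$ a field extension with $K\otimes_{\mathbf k}L\cong L^n$ as $L$-algebras (for example $L=\overline{\mathbf k}$, or $L$ a Galois closure of $K$). For each $u\in K$ with $N_{K/\mathbf k}(u)=1$ there is a geometrically integral affine $\mathbf k$-variety $X_u$ of dimension $n+2$, defined independently of $L$, such that:

- (i) $X_u\cong X_{u'}$ over $\mathbf k$ if and only if $u=u'$, and $\mathrm{Aut}_{\mathbf k}(X_u)=1$. The same holds for $(X_u)_{\mathbf k'}$, $(X_{u'})_{\mathbf k'}$ over any field $\mathbf k'\supset\mathbf k$ such that $K\otimes_{\mathbf k}\mathbf k'$ is a field.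
- (ii) There is a set $P\subset K$ of norm-one elements, independent of $L$, with $|P|=|\mathbf k|$ and $(X_u)_L\cong(X_{u'})_L$ for all $u,u'\in P$.
- (iii) For $u\in P$, the set of $\mathbf k$-isomorphism classes of $\mathbf k$-forms of $X_u$ has cardinality exactly $|\mathbf k|$.

**Corollary 2.**

- (a) For every non-algebraically closed subfield $\mathbf k\subset\mathbb C$ there is an affine $\mathbf k$-variety of positive dimension with exactly $|\mathbf k|$ pairwise non-isomorphic $\mathbf k$-forms.
- (b) For an infinite perfect field $\mathbf k$, an affine $\mathbf k$-variety of positive dimension with $|\mathbf k|$ many forms exists if and only if $\mathbf k\neq\overline{\mathbf k}$. Moreover $|\mathbf k|$ is the largest possible number of forms of an affine variety.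
- (c) For every nontrivial finite Galois extension $L/\mathbf k$ of an infinite field there is an affine $\mathbf k$-variety $X$ with $|H^1(\mathrm{Gal}(L/\mathbf k),\mathrm{Aut}_L(X_L))|=|\mathbf k|$.

Here is what this says in plain words. Equations that are genuinely different over $\mathbf k$ may become the same after a change of coordinates with coefficients in $\overline{\mathbf k}$. How many different $\mathbf k$-models can one $\overline{\mathbf k}$-variety have? Anna Bot, "A smooth complex rational affine surface with uncountably many real forms", arXiv:2105.08044 (2021), gives a family of smooth real rational affine surfaces $X_\alpha$, $\alpha\in\mathbb R\smallsetminus\{0,1\}$, whose complexifications are all isomorphic to one fixed complex surface, and for which $X_\alpha\cong X_\beta$ over $\mathbb R$ if and only if $\alpha=\beta$ or $\alpha\beta=1$. The same construction works over any real closed field. The question from that paper is whether every non-algebraically closed field $\mathbf k\subset\mathbb C$ carries an affine variety with $|\mathbf k|$ many forms. Corollary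 2(a) says yes. The varieties $X_u$ below are not normal, and nothing is claimed about smooth ones.

Part (i) is a rigidity statement over $\mathbf k$: the parameter $u$ can be read off from $X_u$. Part (ii) is a flexibility statement over $L$: for $u\in P$ the parameter becomes invisible. The two pull in opposite directions, and the construction has to reconcile them.

We deduce Corollary 2 from Theorem 1 and from Proposition 3 of the next section, which says that an affine variety over an infinite field has at most $|\mathbf k|$ forms.

For (a): a subfield $\mathbf k\subset\mathbb C$ is infinite of characteristic $0$. Take $\theta\in\overline{\mathbf k}\smallsetminus\mathbf k$, $K=\mathbf k(\theta)$, which is separable of degree $n\ge2$, and $L=\overline{\mathbf k}$; apply (iii).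

For (b): if $\mathbf k\ne\overline{\mathbf k}$ the same choice of $K$ works, because finite extensions of a perfect field are separable. If $\mathbf k=\overline{\mathbf k}$, a form of $X$ is isomorphic to $X$, so there is exactly one form. The last sentence of (b) is Proposition 3.

For (c): take $K=L$, so that $L\otimes_{\mathbf k}L\cong L^n$, and $X=X_u$ with $u\in P$. By Galois descent for affine varieties, this $H^1$ classifies the $\mathbf k$-varieties $X'$ with $X'_L\cong X_L$. By (i) and (ii) there are at least $|\mathbf k|$ of them. They are all forms of $X$, so Proposition 3 gives at most $|\mathbf k|$.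

## Counting forms: the circle, finite automorphism groups, and an upper bound

Start with a curve over $\mathbb R$. The curves $ab=1$, $a^2+b^2=1$ and $a^2+b^2=-1$ become isomorphic over $\mathbb C$: a sum of two squares factors as $(a+ib)(a-ib)$, and a constant can be scaled away. Over $\mathbb R$ they are pairwise non-isomorphic. The third has no real point. The first has the non-constant unit $a$. On the circle put $w=a+ib$, so $\overline w=w^{-1}$. A unit over $\mathbb C$ is $\lambda w^m$, and if it is real then $\lambda w^m=\overline\lambda w^{-m}$, so $m=0$: all real units are constant. So $\mathbb G_m$ over $\mathbb R$ has at least three forms.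

How could there be uncountably many? Let $X$ be a real variety, $X'$ a form, and $f:X'_{\mathbb C}\to X_{\mathbb C}$ an isomorphism. Write $\overline f$ for its complex conjugate and put $a_f=f\circ\overline f^{-1}\in\mathrm{Aut}_{\mathbb C}(X_{\mathbb C})$. If $X''$ is another form, with isomorphism $g$ and $a_g=a_f$, then $g^{-1}f=\overline g^{-1}\overline f=\overline{g^{-1}f}$, so $g^{-1}f$ is defined over $\mathbb R$ and $X'\cong X''$. Hence there are at most as many real forms as elements of $\mathrm{Aut}_{\mathbb C}(X_{\mathbb C})$. A real variety with uncountably many forms must have an uncountable automorphism group over $\mathbb C$. Our $X_u$ will have this for $\mathbf k=\mathbb R$, while $\mathrm{Aut}_{\mathbb R}(X_u)=1$.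

**Proposition 3.** Let $\mathbf k$ be infinite and $X$ an affine $\mathbf k$-variety. Every $\mathbf k$-form of $X$ is affine, and there are at most $|\mathbf k|$ forms.

*Proof.* Let $X'$ be a form. For a quasi-coherent sheaf $\mathcal F$ on $X'$ and $i>0$, flat base change gives
$$H^i(X',\mathcal F)\otimes_{\mathbf k}\overline{\mathbf k}\cong H^i(X'_{\overline{\mathbf k}},\mathcal F_{\overline{\mathbf k}})=0,$$
since $X'_{\overline{\mathbf k}}\cong X_{\overline{\mathbf k}}$ is affine. A $\mathbf k$-vector space that vanishes after $\otimes\,\overline{\mathbf k}$ is zero, so $H^i(X',\mathcal F)=0$, and $X'$ is affine by Serre's criterion. Hence $X'\cong\operatorname{Spec}\mathbf k[T_1,\dots,T_m]/(g_1,\dots,g_r)$ for some $m,r$ and polynomials $g_1,\dots,g_r$. For fixed $m,r$ there are $|\mathbf k|$ tuples $(g_1,\dots,g_r)$ at most, because $\mathbf k$ is infinite, and there are countably many pairs $(m,r)$. $\square$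

So the theorem asks for the maximum, and only lower bounds remain to be produced.

## Norm forms in coordinates, and cusps along a slice

**Norms.** Fix a $\mathbf k$-basis $\omega_1,\dots,\omega_n$ of $K$. For a $\mathbf k$-algebra $C$, the norm $N:K\otimes_{\mathbf k}C\to C$ sends an element to the determinant of multiplication by it on the free $C$-module $K\otimes C$. For $W=\sum_jw^{(j)}\omega_j$ this determinant is a form of degree $n$ in the $w^{(j)}$ with coefficients in $\mathbf k$. It is multiplicative, satisfies $N(a)=a^n$ for $a\in C$, sends units to units, and commutes with homomorphisms $C\to C'$ of $\mathbf k$-algebras. If $K\otimes C$ and $C$ are fields, then $N(W)=0$ only for $W=0$; one says $N$ is anisotropic over $C$. Example: for $\mathbb C/\mathbb R$ with basis $1,i$ we get $N=a^2+b^2$.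

**Splitting.** Let $\Omega/\mathbf k$ be a field with $K\otimes\Omega\cong\Omega^n$; we shall use $\Omega=L$ and $\Omega=\overline{\mathbf k}$ (allowed since $K/\mathbf k$ is separable). Composing $K\to K\otimes\Omega\cong\Omega^n$ with the projections gives embeddings $\iota_1,\dots,\iota_n:K\to\Omega$. The isomorphism sends the basis $\omega_j\otimes1$ to the vectors $(\iota_i(\omega_j))_i$, so the matrix $(\iota_i(\omega_j))$ is invertible; in particular the $\iota_i$ are distinct. Put $w_i=\sum_j\iota_i(\omega_j)w^{(j)}$. This is an invertible linear change of coordinates over $\Omega$, and since multiplication by a vector of $\Omega^n$ is diagonal,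
$$N(W)=\prod_{i=1}^nw_i .\tag{1}$$
For $\mathbb C/\mathbb R$ we get $w_1=a+ib$ and $w_2=a-ib$.

**Derivations along a homomorphism.** Let $\Theta:A\to B$ be a ring homomorphism. A derivation along $\Theta$ is an additive map $D:A\to B$ with $D(ab)=\Theta(a)D(b)+\Theta(b)D(a)$. Two $\mathbf k$-linear ones that agree on $\mathbf k$-algebra generators of $A$ are equal. Example: for an endomorphism $\Theta$ of $\mathbf k[t]$, both $\partial_t\circ\Theta$ and $\Theta\circ\partial_t$ are such.

**Cusps along a subscheme of a slice.** The cuspidal curve has coordinate ring $\mathbf k[t^2,t^3]=\{g\in\mathbf k[t]:g'(0)=0\}$, and its normalization is the line. The condition $g'(0)=0$ "remembers" the point $0$. Here is a two-dimensional version: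
$$R=\{g\in\mathbf k[y,t]:(\partial_tg)(y,0)\in(y)\}=\mathbf k[y,\,yt,\,t^2,\,t^3].$$
Indeed, the condition only says that the coefficient of $t^1$ is divisible by $y$. Where $y$ is invertible, $t=(yt)/y\in R$ and nothing has changed. So the plane has been pinched in the $t$-direction only at $y=0$, inside the slice $t=0$. The ideal generated in $\mathbf k[y,t]$ by $\partial_t(R)$ is generated by $y,2t,3t^2$ and higher powers of $t$ with coefficients. It equals $(y,t)$ if the characteristic is not $2$, and $(y,t^2)$ in characteristic $2$. In all cases, adding the ideal $(t)$ gives $(y,t)$, the ideal of the marked point. Lemma 7 below is this computation in general.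

We shall say, informally, that such a ring marks the subscheme $y=0$ of the slice $t=0$.

We also use: smooth varieties are normal; the Chinese remainder theorem; the primitive element theorem; linear independence of distinct characters of a torus; and the fact that a noetherian local domain whose maximal ideal is generated by one nonzero element is a discrete valuation ring (DVR).

## The threefold $a^2+b^2=1+xz^2$ by hand

Take $K/\mathbf k=\mathbb C/\mathbb R$, $n=2$, and
$$V:\ a^2+b^2=1+xz^2,\quad x\ne0 .$$
Over $\mathbb C$ the equation is $w_1w_2=1+xz^2$. For $s\in\mathbb C$ let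
$$\sigma_1(s):\quad z\mapsto z+sw_2,\qquad w_1\mapsto w_1+x(2sz+s^2w_2),\qquad w_2,x\ \text{fixed}.$$
This preserves $V_{\mathbb C}$, because $(w_1+2sxz+s^2xw_2)w_2=1+xz^2+2sxzw_2+s^2xw_2^2=1+x(z+sw_2)^2$. There is a symmetric $\sigma_2(s)$ with the roles of $w_1,w_2$ exchanged.

For $u=\alpha+i\beta$ on the unit circle let $v_u\in V(\mathbb R)$ be the real point $(a,b,z,x)=(\alpha,\beta,0,1)$. In the coordinates $(w_1,w_2,z,x)$ it is $(u,u^{-1},0,1)$. Pick $\eta\in\mathbb C$ with $1+\eta^2=u$. Then
$$(1,1,0,1)\ \xrightarrow{\ \sigma_1(\eta)\ }\ (u,1,\eta,1)\ \xrightarrow{\ \sigma_2(-\eta/u)\ }\ (u,u^{-1},0,1).$$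
(In the second step $z$ becomes $\eta-(\eta/u)u=0$, and then the equation forces $w_2=u^{-1}$.) So over $\mathbb C$ all the real points $v_u$ lie in one orbit, through automorphisms that are not real.

Over $\mathbb R$ there is a rigidity, which becomes visible after multiplying by a line. Let $\Theta$ be an $\mathbb R$-automorphism of $\mathcal O(V)[t]$ with $\Theta(x)=\xi=\lambda x^{\pm1}$, $\lambda\in\mathbb R^*$. (We shall see that this form of $\Theta(x)$ is automatic.) Let $a(t),b(t),z(t)$ be the images of $a,b,z$, so that
$$a(t)^2+b(t)^2-\xi z(t)^2=1 .$$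
Let $m$ be the largest $t$-degree among them and suppose $m\ge1$. Then the coefficients of $t^m$ satisfy $a_m^2+b_m^2=\xi z_m^2$ in $\mathcal O(V)$. But $\xi$ takes negative values near one of the real points $(1,0,0,\pm1)$, and a Euclidean open set of real points of the smooth variety $V$ is Zariski dense. On that set the left side is $\ge0$ and the right side is $\le0$, so $a_m,b_m,z_m$ vanish there, hence vanish: a contradiction. So $m=0$, and $\Theta$ maps $\mathcal O(V)$ into itself. Real automorphisms of $V\times\mathbb A^1$ cannot mix $t$ into the coordinates of $V$.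

The factor $x$ matters. On $a^2+b^2=1+z^2$ put $p=a-z$, $r=a+z$, so $pr=1-b^2$. Then
$$b\mapsto b+tp,\qquad r\mapsto r-2tb-t^2p,\qquad p,t\ \text{fixed}$$
is an automorphism of the cylinder defined over $\mathbb R$, since $p(r-2tb-t^2p)=1-b^2-2tpb-t^2p^2=1-(b+tp)^2$. It does mix $t$ in. The leading coefficients $a_2=z_2=-p/2$, $b_2=0$ satisfy $a_2^2+b_2^2=z_2^2$. Changing the sign of $z^2$ repairs this over $\mathbb R$, but no constant serves for all fields. Let $\mathbf k=\overline{\mathbb Q}(\pi)\subset\mathbb C$ and let $\lambda\in\mathbf k^*$. By Tsen's theorem the form $N(W)-\lambda z^n$, of degree $n$ in $n+1$ variables, has a nontrivial zero over $\mathbf k$. So with the equation $N(W)=1+\lambda z^n$ the leading-coefficient argument yields no contradiction. The remedy is to use as coefficient a function $x$, which is not a norm because it has valuation $1$ along a suitable divisor. That argument replaces the signs above.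

## Why the marks cannot all lie on $V$

For general $K$ we shall use $V:\ N(W)=1+xz^n,\ x\neq0$, and the points $v_u$ given by $W=u$, $z=0$, $x=1$ for $N(u)=1$. Since the $v_u$ (for suitable $u$) become equivalent over $L$, it is natural to take the pairs $(V,v_u)$ and hope that they are inequivalent over $\mathbf k$. They are not: $W\mapsto uW$, with $x,z$ fixed, is an automorphism of $V$ over $\mathbf k$, because $N(uW)=N(u)N(W)=N(W)$, and it carries $v_1$ to $v_u$.

The next attempt is to mark more subschemes of $V$ so as to kill these automorphisms. For instance, mark $x=c_1$ and $x=c_2$ with $c_1^2\ne c_2^2$, and mark $f=0$ and $f=1$ for each of the coordinate functions $f=w^{(1)},\dots,w^{(n)},z$. We shall prove in Step 5 that an automorphism of $V$ preserving each of these subschemes is the identity. But that proof uses only facts about units and coordinate functions which hold over $\overline{\mathbf k}$ as well. So the marks also kill every automorphism over $\overline{\mathbf k}$. Then $v_u$ and $v_{u'}$ stay inequivalent over $\overline{\mathbf k}$, and the forms are lost.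 This is the exact obstruction: on $V$, these marks make the pairs rigid over $\mathbf k$ and over $\overline{\mathbf k}$ at once.

The way out is to spread the marks over different slices of $V\times\mathbb A^1_t$. Over $\mathbf k$, an automorphism of the cylinder does not mix $t$ into $V$ (generalizing the computation above), so once $t$ is fixed it acts by the same $\varphi\in\mathrm{Aut}(V)$ on every slice, and all marks constrain this one $\varphi$. Over $L$, the actions $\sigma_i(s)$ can be used with $s=s(t)$ a polynomial in $t$. Such an automorphism can be the identity on all marked slices except one, and can move the marked point in that one. Finally, cusps turn marks into geometry of an abstract variety.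

## The variety $N(W)=1+xz^n$

Let $\mathbf k,K,n$ be as in Theorem 1 and put
$$V:\ N(W)=1+xz^n,\ x\ne0,\qquad \mathcal O(V)=\mathbf k[w^{(1)},\dots,w^{(n)},z,x^{\pm1}]/(N(W)-1-xz^n).$$

**Step 1. Additive group actions over a splitting field.** The purpose is to produce enough automorphisms over $\Omega$ to move points.

Work over $\Omega$ with the coordinates $w_i$ of (1), and put $A_i=\prod_{l\ne i}w_l$. Define
$$Q_s(z,a)=\frac{(z+sa)^n-z^n}{a}=\sum_{m\ge1}\binom nm z^{n-m}s^ma^{m-1},$$
a polynomial, and let $\sigma_i(s)$ be the map
$$z\mapsto z+sA_i,\qquad w_i\mapsto w_i+x\,Q_s(z,A_i),\qquad \text{the other } w_l \text{ and } x \text{ fixed}.\tag{2}$$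
Since $A_i$ does not involve $w_i$, it is fixed. The equation is preserved:
$$w_iA_i+x\big((z+sA_i)^n-z^n\big)-1-x(z+sA_i)^n=w_iA_i-1-xz^n .$$
In the polynomial ring,
$$a\big(Q_s(z,a)+Q_{s'}(z+sa,a)\big)=(z+(s+s')a)^n-z^n=a\,Q_{s+s'}(z,a),$$
and cancelling $a$ gives $\sigma_i(s)\sigma_i(s')=\sigma_i(s+s')$. So $\sigma_i$ is an action of $\mathbb G_a$ on $V_\Omega$, and $\sigma_i(s)^{-1}=\sigma_i(-s)$. These are polynomial identities, so $s$ may later be replaced by an element of $L[t]$.

**Lemma 4.** Let $(w,0,x_0)\in V(\Omega)$, so $\prod_lw_l=1$. Let $i\ne j$, $\eta\in\Omega$ and $\gamma=1+x_0\eta^n\ne0$. A composition of one $\sigma_i$ and one $\sigma_j$ over $\Omega$ replaces $(w_i,w_j)$ by $(\gamma w_i,\gamma^{-1}w_j)$ and leaves $z=0$, $x_0$ and all other coordinates unchanged.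

*Proof.* Here $1/A_i=w_i$. Apply $\sigma_i(\eta/A_i)$: $z$ becomes $\eta$, and $w_i$ becomes $w_i+x_0\eta^n/A_i=\gamma w_i$. As $A_j$ contains the factor $w_i$, its new value is $A_j'=\gamma A_j\ne0$. Apply $\sigma_j(-\eta/A_j')$: $z$ becomes $0$, so the product of the $w_l$ is again $1$, and the new $w_j$ is $1/A_j'=\gamma^{-1}/A_j=\gamma^{-1}w_j$. $\square$

**Step 2. Units, functions of $x$, and non-norms on $V$.** The purpose is to collect the facts about $V$ on which rigidity rests.

**Lemma 5.**

- (a) $V$ is smooth and geometrically integral of dimension $n+1$.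
- (b) $\mathcal O(V)^*=\mathbf k^*\cdot x^{\mathbb Z}$, and $x$ is transcendental over $\mathbf k$. Likewise $\mathcal O(V_{\overline{\mathbf k}})^*=\overline{\mathbf k}^*\cdot x^{\mathbb Z}$.
- (c) None of $w^{(1)},\dots,w^{(n)},z$ lies in $\mathbf k(x)$, nor in $\overline{\mathbf k}(x)$.
- (d) Let $\kappa=\mathbf k(V)$. Then $K_\kappa:=K\otimes_{\mathbf k}\kappa$ is a field, and $\lambda x^{\pm1}\notin N(K_\kappa^*)$ for all $\lambda\in\mathbf k^*$.

*Proof of (a).* Over $\overline{\mathbf k}$ the polynomial $\prod w_i-1-xz^n$ has degree $1$ in $x$, with coefficients $-z^n$ and $\prod w_i-1$ that have no common factor, since $z\nmid\prod w_i-1$. So it is irreducible, and the quotient is a domain. The point $w=(1,\dots,1)$, $z=0$, $x=1$ shows that $x\ne0$ in the quotient, so inverting $x$ gives a nonzero domain, of dimension $(n+2)-1$. At a singular point, $\partial_x$ gives $z^n=0$ and $\partial_{w_i}$ gives $A_i=0$. Then $\prod w_i=0$ and $xz^n=0$, which contradicts the equation.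

*Proof of (b).* Let $v$ be a unit on $V_{\overline{\mathbf k}}$. For each point $p$ and each $i$, the function $s\mapsto v(\sigma_i(s)p)$ is a unit of $\overline{\mathbf k}[s]$, hence constant. So $v$ is constant on orbits of the group generated by all $\sigma_i(s)$. Let $p=(w,z,x_0)$ with $\prod w_i\ne0$. Applying $\sigma_1(-z/A_1)$ gives $z=0$ and therefore $\prod w_i=1$. Over $\overline{\mathbf k}$ every $\gamma\ne0$ has the form $1+x_0\eta^n$. Apply Lemma 4 with $i=1$ and $\gamma=w_j$, for $j=2,\dots,n$ in turn. This makes $w_2=\dots=w_n=1$, and then $w_1=1$ too. So $v(p)=v(1,\dots,1,0,x_0)$ for all $p$ in the dense open set $\prod w_i\neq0$. The function $x_0\mapsto v(1,\dots,1,0,x_0)$ is a unit of $\overline{\mathbf k}[x^{\pm1}]$, hence of the form $\lambda x_0^m$. Thus $v=\lambda x^m$. If $v\in\mathcal O(V)$, then $\lambda$ is its value at the $\mathbf k$-point $W=1,z=0,x=1$, so $\lambda\in\mathbf k^*$. The section $x\mapsto(1,\dots,1,0,x)$ shows that $x$ is transcendental.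

*Proof of (c).* Suppose $b(x)f=a(x)$ with polynomials $a$ and $b\ne0$ over $\overline{\mathbf k}$. Then $f$ is constant on the fiber $x=x_0$ of $V_{\overline{\mathbf k}}$ whenever $x_0\neq0$ and $b(x_0)\ne0$. For $f=z$ this is false: the fiber contains the points $w=(1+x_0z_0^n,1,\dots,1)$, $z=z_0$ for all $z_0$. For $f=w^{(j)}$, $f$ is a nonzero linear combination of $w_1,\dots,w_n$ over $\overline{\mathbf k}$. On the torus $\{\prod w_i=1,\ z=0,\ x=x_0\}$ the functions $1,w_1,\dots,w_n$ are pairwise distinct characters, because $n\ge2$. So they are linearly independent, and $f$ is not constant there.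

*Proof of (d).* The extension $K/\mathbf k$ embeds in $\overline{\mathbf k}$, so $K\otimes\kappa\subset\overline{\mathbf k}\otimes\kappa$, which is a localization of the domain $\mathcal O(V)\otimes\overline{\mathbf k}$. So $K_\kappa$ is a domain, finite over $\kappa$, hence a field.

Now let
$$S=\mathbf k[w^{(1)},\dots,w^{(n)},z,x]/(N(W)-1-xz^n),$$
so $S[1/x]=\mathcal O(V)$. By the irreducibility in (a), $S$ is a domain with fraction field $\kappa$. The ring $S/xS=\mathbf k[w^{(1)},\dots,w^{(n)},z]/(N(W)-1)$ is geometrically integral: over $\overline{\mathbf k}$ it is the coordinate ring of a torus $\{\prod w_i=1\}$ times $\mathbb A^1$. So $(x)$ is a prime ideal, and $O=S_{(x)}$ is a DVR with uniformizer $x$, valuation $v$, and residue field $\kappa_0=\mathrm{Frac}(S/xS)$. As above, $K\otimes\kappa_0$ is a field.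

The ring $O\otimes K\subset K_\kappa$ is a domain, finite and free over $O$. Being integral over the local ring $O$, all its maximal ideals contain $x$. Since $(O\otimes K)/(x)=K\otimes\kappa_0$ is a field, $(x)$ is the only maximal ideal. So $O\otimes K$ is a DVR with uniformizer $x$, and its fraction field is $K_\kappa$. Every $f\in K_\kappa^*$ is $x^m\epsilon$ with $\epsilon\in(O\otimes K)^*$. Then $N(f)=x^{nm}N(\epsilon)$ with $N(\epsilon)\in O^*$, so $v(N(f))=nm\in n\mathbb Z$. But $v(\lambda x^{\pm1})=\pm1\notin n\mathbb Z$. $\square$

**Step 3. Automorphisms of the cylinder over $\mathbf k$.** The purpose is to show that over $\mathbf k$ no automorphism of $V\times\mathbb A^1$ mixes $t$ into $V$.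

Let $Y=V\times\mathbb A^1$ and $A=\mathcal O(Y)=\mathcal O(V)[t]$. It is normal because $V$ is smooth.

**Lemma 6.** Every $\mathbf k$-algebra automorphism $\Theta$ of $A$ satisfies $\Theta(\mathcal O(V))=\mathcal O(V)$, $\Theta(x)=\lambda x^{\pm1}$ with $\lambda\in\mathbf k^*$, and $\Theta(t)=ct+h$ with $c\in\mathcal O(V)^*$, $h\in\mathcal O(V)$.

*Proof.* As $\mathcal O(V)$ is a domain, $A^*=\mathcal O(V)^*=\mathbf k^*x^{\mathbb Z}$. The map $\Theta$ induces an automorphism of $A^*/\mathbf k^*\cong\mathbb Z$, so $\xi:=\Theta(x)=\lambda x^{\pm1}$.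

Put $\Theta W=\sum_j\Theta(w^{(j)})\omega_j\in K_\kappa[t]$ and regard $\Theta z$ in $\kappa[t]$. Since $N$ is a polynomial with coefficients in $\mathbf k$, applying $\Theta$ to the equation of $V$ gives
$$N(\Theta W)-\xi\,\Theta(z)^n=1.\tag{3}$$
Let $m\ge0$ be the maximum of the $t$-degrees of $\Theta W$ and $\Theta z$ (not both are zero, by (3)). Let $W_m\in K_\kappa$ and $z_m\in\kappa$ be the coefficients of $t^m$, not both $0$. As $N$ is a form of degree $n$ and $\xi$ has $t$-degree $0$, the coefficient of $t^{nm}$ on the left of (3) is $N(W_m)-\xi z_m^n$. Suppose it is $0$. If $z_m=0$, then $N(W_m)=0$, so $W_m=0$ because $K_\kappa$ is a field; a contradiction. So $z_m\ne0$, hence $W_m\ne0$ and $\xi=N(W_m)/z_m^n=N(W_m/z_m)$, which contradicts Lemma 5(d). So the coefficient is nonzero, and comparison with the right side of (3) gives $nm=0$, that is, $m=0$.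

Thus $\Theta(w^{(j)})$, $\Theta(z)$ and $\Theta(x^{\pm1})$ have $t$-degree $0$ and lie in $\mathcal O(V)$, so $\Theta(\mathcal O(V))\subset\mathcal O(V)$. The same applies to $\Theta^{-1}$, so equality holds. Now $\mathcal O(V)[\Theta(t)]=\Theta(A)=\mathcal O(V)[t]$. Write $t=p(\Theta(t))$ with a polynomial $p$ over the domain $\mathcal O(V)$. Degrees in $t$ multiply under substitution, so $\deg_t\Theta(t)=\deg p=1$, and the product of the two leading coefficients is $1$. Hence $\Theta(t)=ct+h$ with $c$ a unit. $\square$

## Marking slices of $V\times\mathbb A^1$ by cusps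

**Step 4. Construction of $X_u$.** The purpose is to build the varieties and to show that the marks can be recovered from them.

Make the following choices in the infinite field $\mathbf k$.

- A set $E=\{0,1,e\}\subset\mathbf k$ with three elements such that the only affine map $\tau\mapsto c\tau+h$ ($c,h$ in any extension field) permuting $E$ is the identity.
- Elements $c_1,c_2\in\mathbf k^*$ with $c_1^2\ne c_2^2$.
- $F=\{w^{(1)},\dots,w^{(n)},z\}$.
- Pairwise distinct elements $\tau_1,\tau_2$, $\tau_{f,0},\tau_{f,1}$ $(f\in F)$, and $t_*$ of $\mathbf k\smallsetminus E$.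

Such an $e$ exists. The transposition $(1\,e)$ forces $h=0$, $c=e$, $ce=1$, so $e^2=1$. The transposition $(0\,e)$ forces $h=e$, $c=1-e$, $ce+h=0$, so $e(2-e)=0$ and $e=2$. The transposition $(0\,1)$ forces $h=1$, $c=-1$, $1-e=e$, so $2e=1$. The 3-cycle $0\mapsto1\mapsto e\mapsto0$ forces $h=1$, $c=e-1$, $e^2-e+1=0$, and the other 3-cycle is its inverse. So only finitely many $e$ are excluded. In characteristic $0$, $e=3$ works. A map fixing $0$ and $1$ is the identity.

Let $M$ be the set of $E$ together with all the chosen $\tau$'s and $t_*$ (so $|M|=2n+8$), and put $q=\prod_{\tau\in M}(t-\tau)$. For $u\in K$ with $N(u)=1$ let $v_u\in V(\mathbf k)$ be the point $W=u$, $z=0$, $x=1$, with maximal ideal $\mathfrak m_u$. Define ideals of $\mathcal O(V)$ by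
$$I_\tau=0\ (\tau\in E),\quad I_{\tau_i}=(x-c_i),\quad I_{\tau_{f,\nu}}=(f-\nu)\ (\nu=0,1),\quad I_{t_*}=\mathfrak m_u .$$
Only the last depends on $u$. Writing $g(\cdot,\tau)$ for $g|_{t=\tau}\in\mathcal O(V)$, put
$$I_u=\{g\in A:\ g(\cdot,\tau)\in I_\tau\ \ \forall\tau\in M\},\qquad R_u=\{g\in A:\ (\partial_tg)(\cdot,\tau)\in I_\tau\ \ \forall\tau\in M\},$$
and $X_u=\operatorname{Spec}R_u$. The slices in $E$ carry a cusp along all of $V$ and will pin down $t$. The slices $\tau_i$ will pin down $x$, the slices $\tau_{f,\nu}$ will pin down the coordinates $f$, and $t_*$ carries the parameter $u$.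

*$X_u$ is an affine $\mathbf k$-variety of dimension $n+2$ with normalization $Y$.* For $a,b\in R_u$ we have $\partial_t(ab)=a\,\partial_tb+b\,\partial_ta$, and the $I_\tau$ are ideals, so $R_u$ is a subalgebra. It contains $\mathcal O(V)$. It contains $q^2A$, since $\partial_t(q^2g)\in qA$. As $q^2$ is monic in $t$ of positive degree, $A$ is finite over the finitely generated algebra $\mathcal O(V)[q^2]\subset R_u$. So $R_u$, a submodule of a noetherian module, is finite over $\mathcal O(V)[q^2]$, hence finitely generated over $\mathbf k$. Since $t=(q^2t)/q^2$ with $q^2t,q^2\in R_u$, we have $\mathrm{Frac}\,R_u=\mathrm{Frac}\,A$. As $A$ is normal and integral over $R_u$, it is the normalization of $R_u$, and $\dim X_u=\dim Y=n+2$. Finally, $R_u$ is the kernel of the $\mathbf k$-linear map $A\to\prod_\tau\mathcal O(V)/I_\tau$ induced by $\partial_t$, so its formation commutes with field extensions. Being a subring of the domain $A\otimes\overline{\mathbf k}$, the ring $R_u\otimes\overline{\mathbf k}$ is a domain, so $X_u$ is geometrically integral. Nothing here involves $L$.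

**Lemma 7.** Let $\mathfrak a_u=A\cdot\partial_t(R_u)$. Then $\mathfrak a_u\subset I_u$, $\mathfrak a_u+qA=I_u$, and $\mathfrak a_u$ and $I_u$ have the same zero set in $Y$.

*Proof.* By definition $\partial_t(R_u)\subset I_u$, and $I_u$ is an ideal containing $qA$. So $\mathfrak a_u\subset I_u$ and $\mathfrak a_u+qA\subset I_u$. Conversely let $g\in I_u$. The ideals generated by the $(t-\tau)^2$, $\tau\in M$, are pairwise comaximal in $A$, since the differences of the $\tau$ are in $\mathbf k^*$. By the Chinese remainder theorem there is $G\in A$ with $G\equiv(t-\tau)\,g(\cdot,\tau)\bmod(t-\tau)^2$ for all $\tau\in M$. Then $(\partial_tG)(\cdot,\tau)=g(\cdot,\tau)\in I_\tau$, so $G\in R_u$. The difference $g-\partial_tG$ vanishes on all slices $t=\tau$, so it lies in $qA$. Hence $g\in\mathfrak a_u+qA$.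

For the zero sets, $q^2t,q^2\in R_u$ and
$$q^2=\partial_t(q^2t)-t\,\partial_t(q^2)\in\mathfrak a_u .$$
So the zero set of $\mathfrak a_u$ lies in $\{q=0\}$ and equals that of $\mathfrak a_u+qA=I_u$. $\square$

## Rigidity over $\mathbf k$: reading $u$ off from $X_u$

**Step 5. Proof of Theorem 1(i).** The purpose is to show that a $\mathbf k$-isomorphism between $X_u$ and $X_{u'}$ is induced by the identity of $Y$, in four stages: transfer to $Y$, then $t$, then $x$, then the coordinates in $F$.

*Transfer to $Y$.* Let $\theta:R_{u'}\to R_u$ be a $\mathbf k$-isomorphism. It extends to the normalizations and gives a $\mathbf k$-automorphism $\Theta$ of $A$ with $\Theta(R_{u'})=R_u$. Lemma 6 applies; write $\Theta(t)=ct+h$. Both $\partial_t\Theta$ and $c\,\Theta\,\partial_t$ are derivations along $\Theta$. Both vanish on $\mathcal O(V)$, because $\Theta(\mathcal O(V))=\mathcal O(V)$, and both send $t$ to $c$. So $\partial_t\Theta=c\,\Theta\,\partial_t$. As $c$ is a unit,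
$$\Theta(\mathfrak a_{u'})=A\cdot\Theta(\partial_tR_{u'})=A\cdot c^{-1}\partial_t(\Theta R_{u'})=A\cdot\partial_t(R_u)=\mathfrak a_u .\tag{4}$$

*$\Theta(t)=t$.* Let $\Psi$ be the automorphism of $Y$ with $\Psi^*=\Theta$. By (4) and Lemma 7 it maps $Z(I_u)$ onto $Z(I_{u'})$, where $Z(I_u)=\bigcup_{\tau\in M}Z(I_\tau)\times\{\tau\}$. For $\tau\notin E$ we have $I_\tau\ne0$: $x-c_i\neq0$ by Lemma 5(b), $f-\nu\neq0$ by Lemma 5(c), and $\mathfrak m_u\ne0$ since $\dim V>0$. So $Z(I_\tau)$ has dimension less than $\dim V$ for $\tau\notin E$. Hence the irreducible components of dimension $\dim V$ of either set are exactly the $V\times\{\epsilon\}$, $\epsilon\in E$, and there is a permutation $\pi$ of $E$ with $\Psi(V\times\{\epsilon\})=V\times\{\pi(\epsilon)\}$. Restricting $t\circ\Psi=ct+h$ to $t=\epsilon$ gives $c\epsilon+h=\pi(\epsilon)$ in $\mathcal O(V)$ for all $\epsilon\in E$. Taking $\epsilon=0,1$ we see $h,c\in\mathbf k$. So $\tau\mapsto c\tau+h$ is an affine map permuting $E$, and by the choice of $E$, $c=1$ and $h=0$.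

*One automorphism $\varphi$ for all slices.* Now $\Theta(q)=q$, so by (4) and Lemma 7
$$\Theta(I_{u'})=\Theta(\mathfrak a_{u'}+qA)=\mathfrak a_u+qA=I_u .$$
Moreover $\Theta$ is the $t$-linear extension of $\varphi=\Theta|_{\mathcal O(V)}\in\mathrm{Aut}_{\mathbf k}(\mathcal O(V))$, so $\Theta(g)(\cdot,\tau)=\varphi(g(\cdot,\tau))$. By the Chinese remainder theorem, $\{g(\cdot,\tau):g\in I_u\}=I_\tau$ for each $\tau\in M$, and similarly for $u'$. Hence $\varphi$ maps each of the ideals $(x-c_i)$ and $(f-\nu)$ onto itself, and $\varphi(\mathfrak m_{u'})=\mathfrak m_u$.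

*$\varphi(x)=x$.* We know $\varphi(x)=\lambda x^{\pm1}$. Two generators of the same principal ideal in a domain differ by a unit, so by Lemma 5(b)
$$\varphi(x)-c_i=\mu_ix^{m_i}(x-c_i)\quad\text{in }\mathbf k[x^{\pm1}],\qquad \mu_i\in\mathbf k^*,\ i=1,2 .$$
If $\varphi(x)=\lambda x$, setting $x=c_1$ gives $\lambda c_1=c_1$, so $\lambda=1$. If $\varphi(x)=\lambda x^{-1}$, setting $x=c_i$ gives $\lambda=c_i^2$ for $i=1,2$, contradicting $c_1^2\ne c_2^2$.

*$\varphi(f)=f$ for $f\in F$.* In the same way $\varphi(f)=\alpha f$ and $\varphi(f)-1=\beta(f-1)$ with $\alpha,\beta\in\mathbf k^*x^{\mathbb Z}$. Subtracting, $(\alpha-\beta)f=1-\beta$. If $\alpha\neq\beta$, this would give $f\in\mathbf k(x)$, contrary to Lemma 5(c). So $\alpha=\beta$, then $\beta=1$, and $\varphi(f)=f$.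

As $F$ and $x^{\pm1}$ generate $\mathcal O(V)$, $\varphi=\mathrm{id}$ and $\Theta=\mathrm{id}$. Hence $\mathfrak m_{u'}=\mathfrak m_u$, so $v_{u'}=v_u$ and $u=u'$. For $u=u'$ the argument shows $\mathrm{Aut}_{\mathbf k}(X_u)=1$.

*Larger fields.* Let $\mathbf k'\supset\mathbf k$ be such that $K\otimes\mathbf k'$ is a field. It is then a separable extension of $\mathbf k'$ of degree $n$, and the base changes to $\mathbf k'$ of all data $(V,A,M,E,c_i,R_u)$ are the same construction for $(K\otimes\mathbf k')/\mathbf k'$. So the argument applies over $\mathbf k'$. This proves (i). $\square$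

The last two stages, from $\varphi(x)$ on, used only Lemma 5(b),(c), and the fact that $\varphi(x)=\lambda x^{\pm1}$, which follows from (b). All of this holds over $\overline{\mathbf k}$. This proves the earlier assertion that marks placed on $V$ itself would make $V_{\overline{\mathbf k}}$ rigid too. What is special to fields over which $K$ stays a field is Lemma 6.

## Flexibility over $L$: moving one point in one slice

**Step 6. The set $P$.** The purpose is to find $|\mathbf k|$ many norm-one elements $u$ whose points $v_u$ lie in one orbit under moves defined over $L$. Lemma 4 with $x_0=1$ needs factors of the form $\gamma=1+\eta^n$ with $\eta\in L$, and $L$ need not contain $n$th roots. So we build $u$ from elements that have this form by design.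

By the primitive element theorem, $K=\mathbf k(\theta)$. For $c\in\mathbf k$ put $\gamma_c=1+(\theta+c)^n\in K$, and let $C_0=\{c\in\mathbf k:\gamma_c\ne0\}$. At most $n$ elements of $\mathbf k$ are missing from $C_0$. For $c\in C_0$ let
$$u_c=\gamma_c^n/N(\gamma_c)\in K,\qquad N(u_c)=N(\gamma_c)^n/N(\gamma_c)^n=1,$$
and put $P=\{u_c:c\in C_0\}$. This does not involve $L$.

Example: for $\mathbb C/\mathbb R$ and $\theta=i$ we get $\gamma_c=1+(i+c)^2=c(c+2i)$, so $C_0=\mathbb R^*$ and
$$u_c=\frac{c^2(c+2i)^2}{c^2(c^2+4)}=\frac{c+2i}{c-2i}.$$
Thus $P$ is the unit circle without $1$ and $-1$.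

*$|P|=|\mathbf k|$.* Put $\theta_i=\iota_i(\theta)\in L$ and
$$\rho(T)=\frac{1+(T+\theta_1)^n}{1+(T+\theta_2)^n}\in L(T).$$
Since $N(\gamma_c)\in\mathbf k$, we have $\iota_1(u_c)/\iota_2(u_c)=\rho(c)^n$. If $\rho$ were constant, it would be $1$, as numerator and denominator are monic of degree $n$. Then $(T+\theta_1)^n=(T+\theta_2)^n$, and comparing roots gives $\theta_1=\theta_2$, hence $\iota_1=\iota_2$, a contradiction. So $\rho$ is not constant. Neither is $\rho^n$, because an element of $L(T)$ that is algebraic over $L$ lies in $L$. Hence each value of $\rho^n$ is taken finitely often, $c\mapsto u_c$ is finite-to-one, and $|P|=|C_0|=|\mathbf k|$ since $\mathbf k$ is infinite.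

*One orbit over $L$.* Fix $c\in C_0$, and put $\eta_m=\theta_m+c\in L$ and $\gamma_m=\iota_m(\gamma_c)=1+\eta_m^n\ne0$. By (1), $N(\gamma_c)=\prod_m\gamma_m$, so the $i$th coordinate of $v_{u_c}$ is $\gamma_i^n/\prod_m\gamma_m$, that is,
$$v_{u_c}=\Big(\big(\textstyle\prod_m\gamma_i\gamma_m^{-1}\big)_i,\ 0,\ 1\Big).$$
For fixed $m$, record with which exponent the factor $\gamma_m$ occurs in each coordinate. With $\mathbf e_1,\dots,\mathbf e_n$ the standard basis of $\mathbb Z^n$, this exponent vector is
$$n\mathbf e_m-\sum_i\mathbf e_i=\sum_{i\ne m}(\mathbf e_m-\mathbf e_i).$$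
Each summand is one move of Lemma 4 with $\Omega=L$, $x_0=1$, $\eta=\eta_m$: it multiplies $w_m$ by $\gamma_m$ and $w_i$ by $\gamma_m^{-1}$. Performing these moves for all $m$ and all $i\neq m$ carries $v_1=(1,\dots,1,0,1)$ to $v_{u_c}$. Since $\sigma_i(s)^{-1}=\sigma_i(-s)$, for any $u,u'\in P$ there is a composition
$$\psi=\sigma_{i_r}(s_r)\circ\dots\circ\sigma_{i_1}(s_1),\qquad s_j\in L,\qquad \psi(v_u)=v_{u'} .\tag{5}$$

**Step 7. Proof of Theorem 1(ii).** The purpose is to turn $\psi$ into an automorphism of $Y_L$ that equals $\psi$ on the slice $t=t_*$, is the identity on every other marked slice, and respects the derivative conditions defining $R_u$.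

Let $u,u'\in P$ and let $\psi$ be as in (5). By the Chinese remainder theorem choose $b(t)\in\mathbf k[t]$ with
$$b\equiv1\bmod(t-t_*)^2,\qquad b\equiv0\bmod(t-\tau)^2\quad\text{for }\tau\in M\smallsetminus\{t_*\}.$$
Then $b'$ vanishes at every $\tau\in M$, so $q\mid b'$. This is why we work modulo squares. Put
$$\Psi_j(y,t)=\big(\sigma_{i_j}(s_jb(t))\,y,\ t\big),\qquad \Psi=\Psi_r\circ\dots\circ\Psi_1 .$$
These are automorphisms of $Y_L$ over $\mathbb A^1_t$; the inverse of $\Psi_j$ uses $-s_j$. Since $b(t_*)=1$ and $b(\tau)=0$ for the other $\tau\in M$, $\Psi$ equals $\psi$ on $t=t_*$ and is the identity on $t=\tau$ for $\tau\in M\smallsetminus\{t_*\}$.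

*Claim:* $(\partial_t\Psi^*-\Psi^*\partial_t)(A_L)\subset qA_L$. First take one factor. The map $\Delta=\partial_t\Psi_j^*-\Psi_j^*\partial_t$ is a derivation along $\Psi_j^*$, as a difference of two such, and $\Delta(t)=1-1=0$. For $g\in\mathcal O(V)_L$ write $\sigma_{i_j}(s)^*g=\sum_ms^mD_mg$, a finite sum with $D_mg\in\mathcal O(V)_L$. Since $\partial_tg=0$,
$$\Delta(g)=\partial_t\Big(\sum_ms_j^mb^mD_mg\Big)=\sum_{m\ge1}m\,s_j^m\,b^{m-1}b'\,D_mg\in qA_L .$$
As $\mathcal O(V)_L$ and $t$ generate $A_L$, the product rule for $\Delta$ gives $\Delta(A_L)\subset qA_L$. For compositions, write $[\partial_t,\Phi]=\partial_t\Phi-\Phi\partial_t$. Then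
$$[\partial_t,\Phi\Phi']=[\partial_t,\Phi]\,\Phi'+\Phi\,[\partial_t,\Phi'],$$
and $\Psi_j^*(qA_L)=qA_L$ because $\Psi_j^*q=q$. Induction on the number of factors proves the claim.

By the claim, for $g\in A_L$ and $\tau\in M$,
$$(\partial_t\Psi^*g)(\cdot,\tau)=(\Psi^*\partial_tg)(\cdot,\tau)=\begin{cases}(\partial_tg)(\cdot,\tau)&\tau\ne t_*,\\ (\partial_tg)(\cdot,t_*)\circ\psi&\tau=t_*.\end{cases}$$
For $\tau\ne t_*$ the ideals $I_\tau\otimes L$ are the same for $u$ and $u'$. For $\tau=t_*$ and $h\in\mathcal O(V)_L$,
$$h\circ\psi\in\mathfrak m_u\otimes L\iff h(\psi(v_u))=0\iff h(v_{u'})=0\iff h\in\mathfrak m_{u'}\otimes L .$$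
Since the formation of $R_u$ commutes with the field extension $L/\mathbf k$, we conclude $g\in R_{u'}\otimes L\iff\Psi^*g\in R_u\otimes L$. As $\Psi^*$ is an automorphism of $A_L$, it induces an $L$-isomorphism $R_{u'}\otimes L\cong R_u\otimes L$, that is, $(X_u)_L\cong(X_{u'})_L$. This proves (ii). $\square$

**Step 8. Proof of Theorem 1(iii).** The purpose is to combine (i) and (ii) with the upper bound. Let $u\in P$. Since $P$ and the $X_{u'}$ do not depend on $L$, we may apply (ii) with $L=\overline{\mathbf k}$: the varieties $X_{u'}$, $u'\in P$, are all $\mathbf k$-forms of $X_u$. By (i) they are pairwise non-isomorphic over $\mathbf k$, and there are $|P|=|\mathbf k|$ of them. By Proposition 3 there are at most $|\mathbf k|$ forms. So the number of forms of $X_u$ is exactly $|\mathbf k|$, which proves (iii) and Theorem 1. $\blacksquare$
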